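\title{Gaussian concentration for equilibrium states of potentials with summable variations}

\begin{abstract}
Let $\phi$ be a potential with summable variations on the one-sided full shift over a finite alphabet, and let $\mu_\phi$ be its equilibrium state. We prove that the process $(x,Tx,T^2x,\dots)$, with $x$ distributed according to $\mu_\phi$, satisfies a Gaussian concentration bound for separately Lipschitz functions. This confirms a conjecture posed by Chazottes, Moles and Ugalde. The bound follows from a bounded differences inequality for $\mu_\phi$ whose constant depends only on a summable majorant of the variations. The proof writes $\phi$ as a sum of interactions of dyadic ranges and runs an induction over dyadic intervals, in which the interactions of range $2^l$ are charged once per block of length $2^l$, and in a sub-Gaussian norm instead of the supremum norm. A long-range Ising potential shows that the hypothesis cannot be weakened to $\operatorname{var}_n(\phi)=O(1/n)$.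
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $A$ be a finite alphabet, $\mathbb N=\{0,1,2,\dots\}$, $\Omega=A^{\mathbb N}$, and let $T:\Omega\to\Omega$ be the left shift, $(Tx)_i=x_{i+1}$. Fix $\theta\in(0,1)$ and let $d_\theta(x,y)=\theta^{\min\{i\ge0:\,x_i\ne y_i\}}$ for $x\ne y$, $d_\theta(x,x)=0$. For a function $\phi:\Omega\to\mathbb R$, called a \emph{potential}, the \emph{variations}
\[
\operatorname{var}_n(\phi)=\sup\{|\phi(x)-\phi(y)|:\ x_i=y_i\text{ for }0\le i\le n-1\}
\]
measure how much $\phi$ depends on the coordinates at distance $n$ or more from the origin. They form a nonincreasing sequence. An \emph{equilibrium state} of $\phi$ is a $T$-invariant probability measure that maximizes $h(\mu)+\int\phi\,d\mu$ among all $T$-invariant probability measures $\mu$, where $h(\mu)$ is the Kolmogorov--Sinai entropy of $\mu$ with respect to $T$. If $\sum_n\operatorname{var}_n(\phi)<\infty$, then $\phi$ has a unique equilibrium state $\mu_\phi$.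

A function $K:\Omega^n\to\mathbb R$ is \emph{separately $d_\theta$-Lipschitz} if for each $j\in\{0,\dots,n-1\}$ there is a constant $\operatorname{Lip}_{\theta,j}(K)$ such that replacing the $j$-th argument $x^{(j)}\in\Omega$ by $y\in\Omega$, all other arguments being fixed, changes $K$ by at most $\operatorname{Lip}_{\theta,j}(K)\,d_\theta(x^{(j)},y)$. A $T$-invariant probability measure $\mu$ satisfies the \emph{Gaussian concentration bound} if there is $C>0$ such that for every $n\ge1$ and every separately $d_\theta$-Lipschitz $K:\Omega^n\to\mathbb R$, the function $F(x)=K(x,Tx,\dots,T^{n-1}x)$ satisfies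
\begin{equation}\label{eq:gcb}
\int e^{F}\,d\mu\le\exp\Big(\int F\,d\mu\Big)\exp\Big(C\sum_{j=0}^{n-1}\operatorname{Lip}_{\theta,j}(K)^2\Big).
\end{equation}
The point is that $C$ depends neither on $n$ nor on $K$. To see what \eqref{eq:gcb} measures, let $f$ be $d_\theta$-Lipschitz with constant $L>0$, write $S_nf=\sum_{i<n}f\circ T^i$, and apply \eqref{eq:gcb} to $K=\lambda\sum_{j<n}f(x^{(j)})$. Markov's inequality with $\lambda=t/(2CnL^2)$ gives
\[
\mu\Big(S_nf-n\int f\,d\mu\ge t\Big)\le e^{-\lambda t+CnL^2\lambda^2}=e^{-t^2/(4CnL^2)}\qquad(t>0).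
\]
So ergodic sums have Gaussian tails on the scale $\sqrt n$, for every $n$, and \eqref{eq:gcb} asks the same of every observable of the orbit, additive or not, that is Lipschitz in each point of the orbit.

For which $\phi$ does $\mu_\phi$ satisfy the bound? Let $ax$ denote the concatenation of a word $a$ and a point $x$, and define the Walters modulus
\[
W_n(\phi)=\sup_{p\ge0}\ \sup_{a\in A^p}\ \sup\{|S_p\phi(ax)-S_p\phi(ay)|:\ x_i=y_i\text{ for }0\le i\le n-1\}.
\]
It is known that the bound holds under any one of the following conditions: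
(1) $W_n(\phi)=O(\theta^n)$, that is, $\phi$ is $d_\theta$-Lipschitz;
(2) $W_n(\phi)=O(n^{-\alpha})$ for some $\alpha>1$;
(3) $W_n(\phi)=O(\vartheta^{(\log n)^\alpha})$ for some $\vartheta\in(0,1)$ and $\alpha>1$;
(4) $W_n(\phi)=O(e^{-cn^\alpha})$ for some $c>0$ and $\alpha\in(0,1)$.
The two moduli are related by
\begin{equation}\label{eq:walters}
\operatorname{var}_{n+1}(\phi)\le W_n(\phi)\le\sum_{m>n}\operatorname{var}_m(\phi).
\end{equation}
For the first inequality take $p=1$; for the second note that $T^i(ax)$ and $T^i(ay)$ share their first $n+p-i$ coordinates when $i<p$. Thus the known result applies when $\operatorname{var}_n(\phi)=O(n^{-\alpha})$ with $\alpha>2$, and each of (1)--(4) implies that the variations are summable. The conjecture posed in \cite{CMU} is that summability suffices: \emph{if $\sum_n\operatorname{var}_n(\phi)<\infty$, then $\mu_\phi$ satisfies the Gaussian concentration bound.}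

There is a reason to expect this and a reason to doubt it. By \eqref{eq:walters} with $n=0$, summability bounds $W_0(\phi)$: cut a configuration at any place, and the total interaction between the two sides of the cut is bounded by a constant that does not depend on the lengths of the two sides. So $\mu_\phi$ resembles a product measure across every single cut, and product measures satisfy the bound (Example~\ref{ex:product}). On the other hand, a function of $n$ coordinates sees $n$ cuts at once, and the direct argument, which reveals the coordinates one by one and bounds the effect of each on the future in the supremum norm, leads to the stronger condition $\sum_n n\operatorname{var}_n(\phi)<\infty$, as we explain in Section~\ref{sec:toy}.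

We prove the conjecture. It is convenient to forget the metric and work with oscillations in single coordinates: for $F:\Omega\to\mathbb R$ let
\[
\Delta_i(F)=\sup\{|F(x)-F(y)|:\ x_j=y_j\text{ for all }j\ne i\}.
\]

\begin{theorem}\label{thm:main}
Let $(v_n)_{n\ge1}$ be nonincreasing with $\sum_nv_n<\infty$. There is $C_*\in(0,\infty)$, depending only on $(v_n)$ and not even on $A$, such that for every $\phi$ with $\operatorname{var}_n(\phi)\le v_n$ for all $n\ge1$ and every continuous $F:\Omega\to\mathbb R$ with $\sum_i\Delta_i(F)^2<\infty$,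
\[
\int e^F\,d\mu_\phi\le\exp\Big(\int F\,d\mu_\phi\Big)\exp\Big(C_*\sum_{i\ge0}\Delta_i(F)^2\Big).
\]
\end{theorem}

\begin{corollary}\label{cor:gcb}
If $\sum_n\operatorname{var}_n(\phi)<\infty$, then $\mu_\phi$ satisfies the Gaussian concentration bound \eqref{eq:gcb} with $C=C_*/(1-\theta)^2$, where $C_*$ is the constant of Theorem~\ref{thm:main} for $v_n=\operatorname{var}_n(\phi)$.
\end{corollary}

\begin{proof}
Changing the arguments of $K$ one at a time gives $|K((x^{(j)})_j)-K((y^{(j)})_j)|\le\sum_j\operatorname{Lip}_{\theta,j}(K)\,d_\theta(x^{(j)},y^{(j)})$. So $K$ is continuous, and so is $F(x)=K(x,\dots,T^{n-1}x)$. If $x$ and $x'$ differ only at coordinate $i$, then $d_\theta(T^jx,T^jx')$ equals $\theta^{i-j}$ for $j\le i$ and $0$ for $j>i$. Hence $\Delta_i(F)\le\sum_{j\le\min(i,n-1)}\theta^{i-j}\operatorname{Lip}_{\theta,j}(K)$. Young's inequality for sequences, $\|a*b\|_2\le\|a\|_1\|b\|_2$, applied with $a=(\theta^r)_{r\ge0}$, gives $\sum_i\Delta_i(F)^2\le(1-\theta)^{-2}\sum_j\operatorname{Lip}_{\theta,j}(K)^2$. Apply Theorem~\ref{thm:main}.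
\end{proof}

Section~\ref{sec:tau} collects the properties of the sub-Gaussian norm on which the proof rests. Section~\ref{sec:toy} carries out the argument for a model with a single range of interaction. Section~\ref{sec:windows} reduces Theorem~\ref{thm:main} to explicit laws on finite words; Sections~\ref{sec:split}--\ref{sec:tree} prove a uniform bound for these laws, and Section~\ref{sec:end} concludes. Section~\ref{sec:sharp}, which is independent of the proof except for one property from Section~\ref{sec:tau}, shows that the conclusion can fail when $\operatorname{var}_n(\phi)=O(1/n)$.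

\section{The sub-Gaussian norm}\label{sec:tau}

A \emph{law} is a probability on a finite set. We write $\nu F$ or $\nu(F)$ for the mean of $F$, and $\operatorname{osc}(F)=\max F-\min F$. For $\rho\ll\nu$ the relative entropy is $H(\rho|\nu)=\sum_x\rho(x)\log(\rho(x)/\nu(x))$; it is nonnegative and vanishes only for $\rho=\nu$. We use two standard facts. First,
\begin{equation}\label{eq:gibbs}
\log\nu(e^{F})=\max_{\rho\ll\nu}\big(\rho F-H(\rho|\nu)\big),
\end{equation}
because $\log\nu(e^F)-\rho F+H(\rho|\nu)=H(\rho|\nu_F)$ for the law $\nu_F=e^F\nu/\nu(e^F)$. Second, the function $\Lambda(s)=\log\nu(e^{sF})$ has $\Lambda'(s)=\nu_{sF}(F)$, and $\Lambda''(s)$ is the variance of $F$ under $\nu_{sF}$, so that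
\begin{equation}\label{eq:var}
0\le\Lambda''(s)\le\operatorname{osc}(F)^2/4,
\end{equation}
since a variance is at most the mean square distance to the midpoint of the range.

Let $\tau_\nu(F)$ be the least $t\ge0$ such that
\[
\nu\big(e^{\lambda(F-\nu F)}\big)\le e^{\lambda^2t^2/2}\qquad\text{for all }\lambda\in\mathbb R .
\]
The set of such $t$ is closed, and it is nonempty by (P2) below. By the equality case of Jensen's inequality, $\tau_\nu(F)=0$ if and only if $F$ is $\nu$-almost surely constant. The number $\tau_\nu(F)$ depends only on the distribution of $F$ under $\nu$; if $F$ depends on some of the coordinates only, $\nu$ may be replaced by its marginal on them.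

\begin{lemma}\label{lem:tau}
The following properties hold.
\begin{itemize}
\item[(P1)] \emph{Subadditivity.} $\tau_\nu(F+G)\le\tau_\nu(F)+\tau_\nu(G)$.
\item[(P2)] \emph{Hoeffding's lemma.} $\tau_\nu(F)\le\frac12\operatorname{osc}(F)$.
\item[(P3)] \emph{Conditioning.} If $\nu$ is a law on $S_1\times S_2$ and $f(x_1)=\nu(F|x_1)$, then $\tau_\nu(F)^2\le\tau_\nu(f)^2+\sup_{x_1}\tau_{\nu(\cdot|x_1)}(F(x_1,\cdot))^2$.
\item[(P4)] \emph{Entropy form.} $\tau_\nu(F)\le t$ if and only if $|\rho F-\nu F|\le t\sqrt{2H(\rho|\nu)}$ for all $\rho\ll\nu$.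
\item[(P5)] \emph{Bounded density.} If $\nu'\le Q\,\nu$ pointwise, then $\tau_{\nu'}(F)^2\le Q\,\tau_\nu(F)^2$.
\item[(P6)] \emph{Tilting.} If $\rho_2=e^\psi\rho_1/\rho_1(e^\psi)$, then $|\rho_2g-\rho_1g|\le\frac12\operatorname{osc}(\psi)\,\tau_{\rho_1}(g)$.
\item[(P7)] \emph{Removing a slack.} Let $d'$ be a pseudometric, $b\ge0$, and $|F(x)-F(y)|\le d'(x,y)+b$ for all $x,y$. There is $\tilde F$ with $|\tilde F(x)-\tilde F(y)|\le d'(x,y)$ for all $x,y$ and $\tau_\nu(F)\le\tau_\nu(\tilde F)+\frac12b$ for every $\nu$.
\item[(P8)] \emph{Bounded perturbation.} If $\nu\propto e^{U}$, $\nu'\propto e^{U'}$ and $|U-U'|\le D$, then $\nu'\le e^{2D}\nu$ and $\nu\le e^{2D}\nu'$, the same holds for all marginals, and $\tau_{\nu'}(F)\le e^{D}\tau_\nu(F)$.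
\end{itemize}
\end{lemma}

\begin{proof}
(P1) We may assume that $F$ and $G$ are centered. Let $t_1=\tau_\nu(F)$, $t_2=\tau_\nu(G)$. If one of them vanishes, the corresponding function is almost surely zero and there is nothing to prove. Otherwise H\"older's inequality with $p=(t_1+t_2)/t_1$ and $q=(t_1+t_2)/t_2$ gives
\[
\nu(e^{\lambda(F+G)})\le\nu(e^{p\lambda F})^{1/p}\,\nu(e^{q\lambda G})^{1/q}\le e^{\lambda^2(pt_1^2+qt_2^2)/2}=e^{\lambda^2(t_1+t_2)^2/2}.
\]

(P2) By Taylor's formula and \eqref{eq:var}, $\Lambda(\lambda)-\lambda\nu F=\Lambda(\lambda)-\Lambda(0)-\lambda\Lambda'(0)\le\lambda^2\operatorname{osc}(F)^2/8$.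

(P3) Write $\nu(e^{\lambda(F-\nu F)})=\nu\big(e^{\lambda(f-\nu f)}\,\nu(e^{\lambda(F-f)}|x_1)\big)$, bound the inner factor uniformly in $x_1$, and then bound the outer one.

(P4) Suppose $\tau_\nu(F)\le t$ and let $H=H(\rho|\nu)$. By \eqref{eq:gibbs}, $\lambda(\rho F-\nu F)\le H+\lambda^2t^2/2$ for all $\lambda$. If $t,H>0$, take $\lambda=\pm\sqrt{2H}/t$. If $H=0$, then $\rho=\nu$; if $t=0$, then $F$ is constant almost surely under $\nu$, hence under $\rho$. Conversely, the stated inequality and \eqref{eq:gibbs} give $\log\nu(e^{\lambda(F-\nu F)})\le\sup_{y\ge0}(|\lambda|ty-y^2/2)=\lambda^2t^2/2$, with $y$ standing for $\sqrt{2H(\rho|\nu)}$.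

(P5) We verify the entropy form for $\nu'$ by transporting a perturbation of $\nu'$ to a smaller perturbation of $\nu$. Let $\varrho=d\nu'/d\nu$ and $s=1/Q$, so $0\le s\varrho\le1$. Given $\rho\ll\nu'$, let $f=d\rho/d\nu'$ (and $f=1$ where $\nu'=0$), and let $\tilde\rho$ have density $1+s\varrho(f-1)=(1-s\varrho)+s\varrho f\ge0$ with respect to $\nu$. This density has integral $1+s\,\nu'(f-1)=1$, and $\tilde\rho F-\nu F=s(\rho F-\nu'F)$. The function $\Psi(u)=u\log u-u+1$ is convex with $\Psi(1)=0$, and the relative entropy is the mean of $\Psi$ of the density. Therefore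
\[
H(\tilde\rho|\nu)=\nu\big(\Psi((1-s\varrho)\cdot1+s\varrho f)\big)\le\nu\big(s\varrho\,\Psi(f)\big)=sH(\rho|\nu').
\]
By (P4) for $\nu$, $s|\rho F-\nu'F|\le\tau_\nu(F)\sqrt{2sH(\rho|\nu')}$. Divide by $s$ and use (P4) for $\nu'$.

(P6) With $\Lambda(s)=\log\rho_1(e^{s\psi})$ we have $H(\rho_2|\rho_1)=\Lambda'(1)-\Lambda(1)=\int_0^1s\Lambda''(s)\,ds\le\operatorname{osc}(\psi)^2/8$ by \eqref{eq:var}. Apply (P4).

(P7) Let $\tilde F(x)=\min_y(F(y)+d'(x,y))$. It is a minimum of functions that are $1$-Lipschitz for $d'$, hence $1$-Lipschitz. The choice $y=x$ gives $\tilde F\le F$, and the hypothesis gives $\tilde F\ge F-b$. So $F-\tilde F$ takes values in $[0,b]$, and (P1) and (P2) apply.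

(P8) The unnormalized weights and the normalizing constants each differ by a factor at most $e^D$. Pointwise inequalities between laws pass to marginals by summation, and the last claim is (P5) with $Q=e^{2D}$.
\end{proof}

When $\nu\propto e^U$ we call $U$ an \emph{energy} of $\nu$ (with this sign). Two of the properties carry the proof. The trivial use of $\nu'\le Q\nu$, namely $\nu'(e^{\lambda F})\le Q\,\nu(e^{\lambda F})$, centers $F$ at the wrong mean and leaves a prefactor that does not tend to $1$ as $\lambda\to0$; (P5) has neither defect. And (P6) bounds the response of a mean to a tilt by $\tau_{\rho_1}(g)$, which for a function of many coordinates is much smaller than $\operatorname{osc}(g)$, as the next example shows.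

\begin{example}[Product laws]\label{ex:product}
Let $\pi$ be a product law on $A^m$ and let $|F(x)-F(y)|\le\sum_i\Delta_i\mathbf 1[x_i\ne y_i]$. Then $\tau_\pi(F)\le\frac12(\sum_i\Delta_i^2)^{1/2}$, whereas $\operatorname{osc}(F)$ can be as large as $\sum_i\Delta_i$. Indeed, the conditional law of the other coordinates does not depend on the first one, so $\pi(F|x_1)$ has oscillation at most $\Delta_1$; now use (P2), (P3) and induction on $m$. If $\phi$ depends on $x_0$ only, $\mu_\phi$ is a product measure (this is the case $B=0$ of Lemma~\ref{lem:compare}), and the example gives the inequality of Theorem~\ref{thm:main} with the constant $1/8$ for functions of finitely many coordinates.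
\end{example}

\section{One range of interaction}\label{sec:toy}

The idea of the proof is visible in a model with a single range. Take $n$ consecutive blocks of $m$ sites, with configurations $x_1,\dots,x_n\in A^m$. Let $\pi$ be a product law on $A^m$ with full support, let $|\chi_c|\le a<1$, and let
\[
\nu(x)\propto\prod_{c=1}^n\pi(x_c)\ \exp\sum_{c=1}^{n-1}\chi_c(x_c,x_{c+1}).
\]
The interaction across each boundary between blocks is bounded by $a$, but it may involve all $2m$ sites near the boundary, and a change at a single site may change it by $2a$. Fix numbers $\Delta_i\ge0$, one for each site $i$, let $|\Delta|_c^2$ be the sum of $\Delta_i^2$ over the sites of block $c$, and let $|\Delta|^2=\sum_c|\Delta|_c^2$. Call a function \emph{admissible} if its oscillation in each site $i$ is at most $\Delta_i$.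

\begin{proposition}\label{prop:toy}
For every admissible $F$, $\ \tau_\nu(F)\le\dfrac{e^{2a}}{2(1-a)}\,|\Delta|$. The constant depends neither on $n$ nor on $m$.
\end{proposition}

\begin{proof}
We reveal the blocks from left to right. What remains to the right of a revealed block is a law of the same kind with a field on its first block. So let $\mathcal H_c$ be the set of laws on the blocks $c,\dots,n$ proportional to $\prod_{c'\ge c}\pi(x_{c'})\exp\big(u(x_c)+\sum_{c'\ge c}\chi_{c'}\big)$ with $|u|\le a$. Then $\nu\in\mathcal H_1$, and conditioning $\rho\in\mathcal H_c$ on $x_c$ gives the law in $\mathcal H_{c+1}$ with field $\chi_c(x_c,\cdot)$. Let $\alpha_c$ be the supremum of $|\rho_1G-\rho_2G|$ over $\rho_1,\rho_2\in\mathcal H_c$ and admissible functions $G$ of the blocks $c,\dots,n$; put $\alpha_{n+1}=0$.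

Let $\rho\in\mathcal H_c$, let $G$ be admissible, and let $g(x_c)=\rho(G|x_c)$. Changing $x_c$ to $y_c$ changes the integrand and the conditional law, so $|g(x_c)-g(y_c)|\le\sum_i\Delta_i\mathbf 1[x_i\ne y_i]+\alpha_{c+1}$, the sum being over the sites of block $c$. Deleting $u$ and $\chi_c$ from the energy of $\rho$ leaves a law whose marginal on block $c$ is $\pi$. By (P7), (P8) with $D=2a$, and Example~\ref{ex:product},
\[
\tau_\rho(g)\le t_c:=\tfrac12e^{2a}|\Delta|_c+\tfrac12\alpha_{c+1}.
\]
Two laws $\rho_1,\rho_2\in\mathcal H_c$ differ by the tilt $\psi=u_2-u_1$, which depends on $x_c$ only and has oscillation at most $4a$. They have the same conditional laws given $x_c$, so $\rho_2G-\rho_1G=\rho_2g-\rho_1g$ with $g=\rho_1(G|x_c)$, and (P6) gives $\alpha_c\le2at_c$. Hence $t_c\le\frac12e^{2a}|\Delta|_c+at_{c+1}$ for $c<n$, and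
\[
t_c\le\tfrac12e^{2a}\sum_{j=0}^{n-c}a^j|\Delta|_{c+j}.
\]
Finally, (P3) and downward induction on $c$ give $\tau_\rho(G)^2\le\sum_{c'\ge c}t_{c'}^2$ for $\rho\in\mathcal H_c$ and $G$ admissible, and Young's inequality gives $(\sum_ct_c^2)^{1/2}\le\frac12e^{2a}(1-a)^{-1}|\Delta|$.
\end{proof}

Two steps made the constant independent of $m$. First, the response to a tilt was bounded through $\tau_{\rho_1}(g)$. Bounding it by the total variation distance times $\operatorname{osc}(g)$ produces $a\sum_i\Delta_i$ instead of $a|\Delta|_c$, which can be larger by a factor $\sqrt m$. Second, the influence $\alpha_{c+1}$ of a block on the future was charged once, through (P7). If the sites are revealed one at a time, each of the $m$ sites of the block is charged this influence, and the square root of the sum of squares grows by another factor $\sqrt m$. An argument with both losses pays $am$ where the proof above pays $a$. In Section~\ref{sec:windows} a potential is decomposed into ranges $m=2^j$, with total interaction at most $a=2^jv_{2^{j-1}}$ across a cut. The sum over $j$ of $am$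 is finite exactly when $\sum_nnv_n<\infty$, which for $v_n=n^{-\alpha}$ means $\alpha>2$; the sum of $a$ is finite exactly when $\sum_nv_n<\infty$. (Both equivalences follow by grouping $n$ into dyadic ranges and using monotonicity.)

The general case presents three new difficulties.
\begin{enumerate}
\item All ranges are present at once, so no single block length is right. We split dyadic intervals into halves, so that blocks of every length $2^l$ occur, and we keep track of the block to which each influence is attached.
\item Inside a block the law is not close to a product law. Example~\ref{ex:product} is replaced by the bound under proof, for shorter intervals. The induction closes only if this bound enters with a small coefficient.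
\item The interactions are summable but not small. We group the sites into cells of a fixed large length $2^k$. Ranges beyond $2^k$ have small total strength. Ranges up to $2^k$ are handled by a cruder contraction, in which the loss of a factor depending on $k$ is harmless.
\end{enumerate}

\section{Windows, finite volumes and cells}\label{sec:windows}

From now on $(v_n)$ and $\phi$ are as in Theorem~\ref{thm:main}. Put $\eta_j=v_{2^{j-1}}$ for $j\ge1$ and
\[
B=\sum_{j\ge1}2^j\eta_j\le2v_1+4\sum_{n\ge2}v_n<\infty .
\]
The inequality holds because, for $j\ge2$, monotonicity gives $2^{j-2}v_{2^{j-1}}\le\sum_{2^{j-2}<n\le2^{j-1}}v_n$.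

\subsection*{Windows}
Fix $z\in\Omega$ and let $\phi_j(x)=\phi(x_0\cdots x_{2^j-1}z)$, $f_0=\phi_0$, and $f_j=\phi_j-\phi_{j-1}$ for $j\ge1$. Then $f_j$ depends on the first $2^j$ coordinates only. For $j\ge1$ the two points at which $\phi$ is evaluated share their first $2^{j-1}$ coordinates, so $\|f_j\|_\infty\le\eta_j$. Since $|\phi-\phi_j|\le v_{2^j}\to0$, we have $\phi=\sum_{j\ge0}f_j$ uniformly. A \emph{window} is an interval of sites $w=[i,i+2^j)$ with $i\in\mathbb Z$, $j\ge0$; it carries the function $f_w(x)=f_j(x_i,\dots,x_{i+2^j-1})$. For a finite set $S$ of sites let $U_S=\sum_{w\subset S}f_w$, and let $\nu_N$ be the law on $A^N$ with energy $U_{[0,N)}$.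

Exactly $2^j-1$ windows of length $2^j$ contain two given adjacent sites. So the windows that straddle a given cut have total supremum norm at most $B$; windows of length $1$ never do, which is why no bound on $f_0$ is needed.

\subsection*{Comparison with the equilibrium state}
Let $\mathcal L_\phi g(x)=\sum_{s\in A}e^{\phi(sx)}g(sx)$ be the transfer operator; its iterates are $\mathcal L_\phi^Ng(x)=\sum_{a\in A^N}e^{S_N\phi(ax)}g(ax)$. We use Walters' theorem \cite{Walters}: if $\phi$ has summable variations, there are $\lambda_\phi>0$, a probability measure $\nu_\phi$ and a continuous $h_\phi>0$ such that $\mathcal L_\phi^*\nu_\phi=\lambda_\phi\nu_\phi$, $\mathcal L_\phi h_\phi=\lambda_\phi h_\phi$, $\int h_\phi\,d\nu_\phi=1$, $\lambda_\phi^{-n}\mathcal L_\phi^n1\to h_\phi$ uniformly, and $\mu_\phi=h_\phi\nu_\phi$. For $a\in A^N$ let $[a]$ be the set of points that begin with $a$.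

\begin{lemma}\label{lem:compare}
$\mu_\phi[a]\le e^{4B}\nu_N(a)$ for all $N\ge1$ and $a\in A^N$.
\end{lemma}

\begin{proof}
The sum $S_N\phi(ay)=\sum_{i<N}\sum_jf_j(T^i(ay))$ runs over the windows that start in $[0,N)$. Those not contained in $[0,N)$ contain the sites $N-1$ and $N$. Hence
\begin{equation}\label{eq:SN}
|S_N\phi(ay)-U_{[0,N)}(a)|\le B\qquad\text{for all }y\in\Omega .
\end{equation}
It follows that $\mathcal L_\phi^N1(x)\le e^{2B}\mathcal L_\phi^N1(y)$ for all $x,y,N$, and in the limit $\sup h_\phi\le e^{2B}\inf h_\phi$. Next, $\nu_\phi[a]=\lambda_\phi^{-N}\int\mathcal L_\phi^N\mathbf 1_{[a]}\,d\nu_\phi=\lambda_\phi^{-N}\int e^{S_N\phi(ay)}\,d\nu_\phi(y)$, which by \eqref{eq:SN} lies within a factor $e^{\pm B}$ of $\lambda_\phi^{-N}e^{U_{[0,N)}(a)}$. Therefore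
\[
\mu_\phi[a]\le\sup h_\phi\cdot\lambda_\phi^{-N}e^{B}e^{U_{[0,N)}(a)},\qquad 1=\sum_{a'}\mu_\phi[a']\ge\inf h_\phi\cdot\lambda_\phi^{-N}e^{-B}\sum_{a'}e^{U_{[0,N)}(a')} .
\]
Divide the first inequality by the second.
\end{proof}

By Lemma~\ref{lem:compare} and (P5) it is enough to bound $\tau_{\nu_N}$ uniformly in $N$.

\subsection*{Cells and scales}
Since $B<\infty$, we can fix an integer $k\ge0$, depending only on $(v_n)$, such that
\begin{equation}\label{eq:k}
\varepsilon:=\sum_{j>k}2^j\eta_j\quad\text{satisfies}\quad24\,e^{28B}\varepsilon\le1 .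
\end{equation}
The numerical form of \eqref{eq:k} is used only to obtain \eqref{eq:kappa} below. \emph{Cell} $c\in\mathbb Z$ is the block of sites $[c2^k,(c+1)2^k)$, and \emph{bond} $c$ is the cut between the cells $c-1$ and $c$. Until Section~\ref{sec:end}, intervals are intervals of cells, $x_c\in A^{2^k}$ is the configuration in cell $c$, $x_S=(x_c)_{c\in S}$, and $U_S$ refers to the sites of the cells in $S$. A window \emph{crosses} bond $c$ if it has sites on both sides of it. A window of length $2^j$ has \emph{scale} $l=\max(0,j-k)$; it is at most $2^l$ cells long. We record the two facts about windows that are used from here on.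
\begin{itemize}
\item[(W1)] A window of scale $l$ that crosses bond $c$ lies in the cells $[c-2^l,c+2^l)$.
\item[(W2)] The windows of scale $l$ that cross a given bond have total supremum norm at most $a_l$, where
\[
a_0=\sum_{j=1}^k2^j\eta_j,\qquad a_l=2^{k+l}\eta_{k+l}\ \ (l\ge1),\qquad\sum_{l\ge0}a_l=B,\qquad\sum_{l\ge1}a_l=\varepsilon .
\]
\end{itemize}

\section{Splitting a dyadic interval}\label{sec:split}

A \emph{dyadic interval of level} $m\ge0$ is $I=[r2^m,(r+1)2^m)$ with $r\in\mathbb Z$. For $0\le l\le m$, $\partial_l^-I$ and $\partial_l^+I$ are its leftmost and its rightmost $2^l$ cells. For $m\ge1$, $L_I$ and $R_I$ are its left and right halves, and $p_I$ is the bond between them.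

We want to apply (P3) to the decomposition $I=L_I\cup R_I$ and then again to each half. The step changes the nature of the objects. Given $x_{L_I}$, the windows of scale $l$ that cross $p_I$ act on $R_I$ as a field of size $a_l$ on $\partial_l^-R_I$. In the marginal on $L_I$ they leave a field on $\partial_l^+L_I$. And the conditional mean of $F$ given $x_{L_I}$ acquires a new sensitivity: any change of configuration in $\partial_l^+L_I$ alters the field of scale $l$ on $R_I$. As in Section~\ref{sec:toy}, this sensitivity must be attached to the block $\partial_l^+L_I$ as a whole and not to each of its cells. The following classes are closed under the step.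

Let $I$ have level $m$. Let $\mathcal G(I)$ be the set of laws on configurations of $I$ with energy
\[
U_I(x)+\sum_{l=0}^m\Big(u_l^-(x_{\partial_l^-I})+u_l^+(x_{\partial_l^+I})\Big),\qquad|u_l^\pm|\le a_l .
\]
We call $u_l^-$ and $u_l^+$ the left and right \emph{fields}. For nonnegative \emph{cell weights} $\delta=(\delta_c)_{c\in I}$ and \emph{boundary weights} $\beta=(\beta_0,\dots,\beta_{m-1})$ let $\mathcal F(I;\delta,\beta)$ be the set of functions $F$ with
\[
|F(x)-F(y)|\le\sum_{c\in I}\delta_c\mathbf 1[x_c\ne y_c]+\sum_{l=0}^{m-1}\beta_l\mathbf 1\big[x_{\partial_l^+I}\ne y_{\partial_l^+I}\big].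
\]
The boundary weights stop at $l=m-1$, so for $m\ge1$ they all sit in the right half of $I$; this is what makes their feedback small in Section~\ref{sec:influence}. The restriction of $\delta$ to a subinterval is again denoted by $\delta$, and $|\delta|_S^2=\sum_{c\in S}\delta_c^2$. Put
\[
V_I(\delta,\beta)=\sup\{\tau_\nu(F):\ \nu\in\mathcal G(I),\ F\in\mathcal F(I;\delta,\beta)\}.
\]
It is nondecreasing in $\beta$, because the class $\mathcal F$ grows with $\beta$. By (P2) and the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:crude}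
V_I(\delta,\beta)\le\tfrac12\Big(2^{m/2}|\delta|_I+\sum_{l<m}\beta_l\Big).
\end{equation}
Let $\Gamma_n$ be the least constant such that $V_I(\delta,0)\le\Gamma_n|\delta|_I$ for all dyadic $I$ of level at most $n$ and all $\delta$. It is nondecreasing in $n$, and $\Gamma_n\le\frac122^{n/2}$ by \eqref{eq:crude}. The goal is to show that $\Gamma_n$ is bounded.

Finally, for $R$ dyadic of level $n\ge1$ and $0\le l\le n$, the \emph{influence} $\operatorname{Inf}_l(R;\delta,\beta)$ is the supremum of $|\nu_1G-\nu_2G|$ over $G\in\mathcal F(R;\delta,\beta)$ and over pairs $\nu_1,\nu_2\in\mathcal G(R)$ whose fields coincide except for $u_l^-$.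

\begin{lemma}[Splitting]\label{lem:split}
Let $I$ be dyadic of level $m\ge2$, $\beta=(\beta_0,\dots,\beta_{m-1})$, $\beta'=(\beta_0,\dots,\beta_{m-2})$, and let $\gamma=(\gamma_0,\dots,\gamma_{m-2})$ satisfy $\gamma_l\ge\operatorname{Inf}_l(R_I;\delta,\beta')$. Then
\[
V_I(\delta,\beta)\le\tfrac12\beta_{m-1}+e^{3a_m+a_{m-1}}\Big(V_{L_I}(\delta,\gamma)^2+V_{R_I}(\delta,\beta')^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\nu\in\mathcal G(I)$, $F\in\mathcal F(I;\delta,\beta)$, $L=L_I$, $R=R_I$, $p=p_I$. We first remove what does not fit into the classes for the halves.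

\emph{Step 1: the top boundary weight is paid.} The weight $\beta_{m-1}$ is attached to $\partial_{m-1}^+I=R$, and $\mathcal F(R;\cdot,\cdot)$ has no such weight. Each indicator in the definition of $\mathcal F$ is a pseudometric, so (P7) applies with $b=\beta_{m-1}$ and with $d'$ the sum of the other terms. At an additive cost $\frac12\beta_{m-1}$ we may assume $\beta_{m-1}=0$.

\emph{Step 2: the top interactions are deleted.} Windows contained in $I$ have scale at most $m$. Delete from the energy of $\nu$ the fields $u_m^\pm$ and the windows in $I$ of scale $m-1$ or $m$ that cross $p$; they would make the conditional law on $R$ sensitive to the whole of $L$. By (W2) the deleted terms have total norm at most $2a_m+(a_m+a_{m-1})$. By (P8), $\tau_\nu(F)\le e^{3a_m+a_{m-1}}\tau_{\nu^\circ}(F)$, where $\nu^\circ$ is the new law.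

\emph{Step 3: conditioning.} For $l\le m-2$ let $\chi_l(x_L,x_R)$ be the sum of $f_w$ over the windows of scale $l$ that cross $p$. By (W1) and (W2), $\chi_l$ depends only on $x_{\partial_l^+L}$ and $x_{\partial_l^-R}$, and $|\chi_l|\le a_l$. For $l\le m-1$ we have $\partial_l^-I=\partial_l^-L$ and $\partial_l^+I=\partial_l^+R$. So the energy of $\nu^\circ$ is
\[
\Big(U_L+\sum_{l\le m-1}u_l^-\Big)(x_L)+\Big(U_R+\sum_{l\le m-1}u_l^+\Big)(x_R)+\sum_{l\le m-2}\chi_l(x_L,x_R).
\]

(i) \emph{The right half.} Given $x_L$, the law of $x_R$ belongs to $\mathcal G(R)$, with left fields $\chi_l(x_L,\cdot)$ for $l\le m-2$ and $0$ for $l=m-1$. Also $F(x_L,\cdot)\in\mathcal F(R;\delta,\beta')$.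

(ii) \emph{The marginal on the left half.} Let $\nu_R$ be the law on $R$ whose energy is the second bracket, and let $Z_l(x_L)=\nu_R\big(\exp\sum_{l'\le l}\chi_{l'}(x_L,\cdot)\big)$, $Z_{-1}=1$. The marginal of $\nu^\circ$ on $L$ has as energy the first bracket plus $\log Z_{m-2}=\sum_{l\le m-2}\log(Z_l/Z_{l-1})$. The ratio $Z_l/Z_{l-1}$ is the mean of $e^{\chi_l(x_L,\cdot)}$ under a tilt of $\nu_R$, so $|\log(Z_l/Z_{l-1})|\le a_l$. It depends only on $x_{\partial_l^+L}$, because $\partial_{l'}^+L\subset\partial_l^+L$ for $l'\le l$. So these logarithms are admissible right fields, and the marginal belongs to $\mathcal G(L)$.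

(iii) \emph{The conditional mean.} Let $f(x_L)=\nu^\circ(F|x_L)$. Then
\[
f(x_L)-f(y_L)=\nu^\circ\big(F(x_L,\cdot)-F(y_L,\cdot)\,\big|\,x_L\big)+\big(\nu^\circ(\cdot|x_L)-\nu^\circ(\cdot|y_L)\big)F(y_L,\cdot).
\]
The first term is at most $\sum_{c\in L}\delta_c\mathbf 1[x_c\ne y_c]$ in absolute value, since the boundary weights of $F$ sit in $R$. In the second term replace the left fields $\chi_l(x_L,\cdot)$ by $\chi_l(y_L,\cdot)$ one scale at a time. All intermediate laws belong to $\mathcal G(R)$. The replacement at scale $l$ changes nothing if $x$ and $y$ agree on $\partial_l^+L$, and otherwise it changes the mean of $F(y_L,\cdot)$ by at most $\gamma_l$. Hence $f\in\mathcal F(L;\delta,\gamma)$.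

By (P3) and (i)--(iii), $\tau_{\nu^\circ}(F)^2\le V_L(\delta,\gamma)^2+V_R(\delta,\beta')^2$.
\end{proof}

\section{Propagation of influence}\label{sec:influence}

It remains to bound the influences. A change of the field $u_l^-$ acts directly on the first $2^l$ cells of $R$. A change of configuration in these cells then alters the interactions of \emph{all} scales across the next bond, each of which acts on a further stretch of cells, and so on. The chain of equal steps in Proposition~\ref{prop:toy}, with weight $a^j$, becomes a walk with steps $2^{l_1},2^{l_2},\dots$ and weight $\kappa_{l_1}\kappa_{l_2}\cdots$. Put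
\[
\kappa_0=1-e^{-12B},\qquad\kappa_l=6e^{12B}a_l\ \ (l\ge1),\qquad\kappa_+=\sum_{l\ge1}\kappa_l=6e^{12B}\varepsilon,\qquad\kappa=\kappa_0+\kappa_+ .
\]
By \eqref{eq:k}, $\kappa_+\le\frac14e^{-16B}$, so $1-\kappa=e^{-12B}-\kappa_+\ge\frac12e^{-12B}$, and
\begin{equation}\label{eq:kappa}
\kappa<1,\qquad\frac{e^{4B}\kappa_+}{1-\kappa}\le12\,e^{28B}\varepsilon\le\frac12 .
\end{equation}
A \emph{word} is a sequence $\mathbf w=(l_1,\dots,l_j)$ with $j\ge1$ and letters $l_i\in\mathbb N$. Let $|\mathbf w|=j$, $\kappa(\mathbf w)=\prod_i\kappa_{l_i}$, $\max\mathbf w=\max_il_i$, $s_0=0$, $s_i=2^{l_1}+\dots+2^{l_i}$, and $s(\mathbf w)=s_j$. The words of length $j$ have total weight $\kappa^j$. The weight of the walks that start with the letter $l$ and pass the midpoint of an interval of level $n$ is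
\[
\omega_{n,l}=\sum\big\{\kappa(\mathbf w):\ l_1=l,\ \max\mathbf w\le n,\ s(\mathbf w)>2^{n-1}\big\},\qquad\omega_n=\sum_{l\ge0}\omega_{n,l}.
\]

\begin{lemma}[Influence]\label{lem:influence}
Let $R=[p,q)$ be dyadic of level $n\ge1$, let $\Gamma\ge\Gamma_n$, and let $\delta$ and $\beta=(\beta_0,\dots,\beta_{n-1})$ be weights on $R$. For $p\le c<q$ put $r_0(c)=\delta_c$ and $r_l(c)=\Gamma|\delta|_{[c,c+2^l)\cap R}$ for $l\ge1$; for $c\ge q$ put $r_l(c)=0$ for all $l$. Then, for $0\le l\le n$,
\[
\operatorname{Inf}_l(R;\delta,\beta)\le\xi_l+\omega_{n,l}\sum_{l'<n}\beta_{l'},\qquad\xi_l=\sum_{\mathbf w:\ l_1=l,\ \max\mathbf w\le n}\kappa(\mathbf w)\,r_{l_j}(p+s_{j-1}),\quad j=|\mathbf w|.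
\]
\end{lemma}

The walk stops at arbitrary bonds of $R$, not only at dyadic ones, so we need a family of laws on $[c,q)$, for every $c$, that is closed under conditioning on an initial stretch. Fix the right fields $u_l^+$, $l\le n$; all estimates are uniform in them.

\subsection*{Interactions}
The \emph{interactions} are the windows $w\subset R$ and the symbols $u_l^\pm$, $l\le n$. Each interaction $Y$ has a scale, a norm bound $\|Y\|$ and a support, which is an interval of cells. For a window these are its scale, $\|f_w\|_\infty$, and the cells it meets. For $u_l^+$ they are $l$, $a_l$ and $\partial_l^+R$. For $u_l^-$ they are $l$, $a_l$ and $\{p-1\}\cup\partial_l^-R$; the extra cell records that a left field comes from outside $R$. An interaction \emph{crosses} bond $c$ if its support contains $c-1$ and $c$. For $c\in[p,q)$, each interaction either has its support to the left of bond $c$, or crosses $c$, or has its support in $[c,q)$; the last case never occurs for a left field. Moreover: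
\begin{itemize}
\item[(I1)] the interactions of scale $l$ that cross $c$ have norm bounds with sum at most $3a_l$, namely $a_l$ for the windows by (W2) and $a_l$ for each of $u_l^\pm$; summing over $l$, all interactions that cross $c$ have total norm bound at most $3B$;
\item[(I2)] if $Y$ has scale $l$ and crosses $c$, the part of its support in $[c,q)$ is contained in $[c,c+2^l)$. For windows this is (W1). For $u_l^-$ the support ends at $p+2^l\le c+2^l$. If $u_l^+$ crosses $c$, then $q-2^l<c$, so $q<c+2^l$.
\end{itemize}

\subsection*{Laws, functions and influences at a bond}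
For $c\in[p,q)$ let $\mathcal H(c)$ be the set of laws on configurations of $[c,q)$ whose energy is the sum of all interactions (the functions $f_w$ and $u_l^+$) with support in $[c,q)$ and, for each $Y$ that crosses $c$, of an arbitrary function $g_Y$ of the cells of the support of $Y$ in $[c,q)$ with $|g_Y|\le\|Y\|$. The interactions that cross $p$ are exactly the left fields, so $\mathcal H(p)$ is the set of laws in $\mathcal G(R)$ with the given right fields.

\emph{If $\rho\in\mathcal H(c)$ and $c<c'<q$, the conditional law on $[c',q)$ given the cells of $[c,c')$ belongs to $\mathcal H(c')$.} To see this, sort the interactions by their position relative to $c'$. If the support of $Y$ is to the left of $c'$, its term, if there is one, becomes a constant. If the support is in $[c',q)$, it is in $[c,q)$, so the term is present and unchanged. If $Y$ crosses $c'$, its support contains $c'>c$ and is not to the left of $c$; so $Y$ contributes exactly one term to the energy of $\rho$, either $Y$ itself or $g_Y$, and freezing the cells of $[c,c')$ turns this term into a function of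 the cells of the support in $[c',q)$ with the same bound.

Let $\mathcal F_c$ be the set of functions $G$ on configurations of $[c,q)$ with
\[
|G(x)-G(y)|\le\sum_{i\in[c,q)}\delta_i\mathbf 1[x_i\ne y_i]+\sum_{l'<n}\beta_{l'}\mathbf 1\big[x\ne y\text{ on }\partial_{l'}^+R\cap[c,q)\big].
\]
Then $\mathcal F_p=\mathcal F(R;\delta,\beta)$, and freezing the cells of $[c,c')$ maps $\mathcal F_c$ into $\mathcal F_{c'}$. Let $\alpha(c)$ be the supremum of $|\rho_1G-\rho_2G|$ over $G\in\mathcal F_c$ and $\rho_1,\rho_2\in\mathcal H(c)$, and let $\alpha_l(c)$ be the same supremum restricted to pairs that differ only in the $g_Y$ of scale $l$. Put $\alpha(c)=0$ for $c\ge q$. Two laws in $\mathcal H(c)$ differ only in their $g_Y$, and replacing these scale by scale passes through laws of $\mathcal H(c)$, so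
\begin{equation}\label{eq:alphasum}
\alpha(c)\le\sum_{l\le n}\alpha_l(c).
\end{equation}
For a set $S$ of cells let $\beta[S]=\sum_{l'<n}\beta_{l'}\mathbf 1[S\cap\partial_{l'}^+R\ne\emptyset]$.

\begin{lemma}[One step]\label{lem:onestep}
For $p\le c<q$, $0\le l\le n$ and $E=[c,c+2^l)\cap R$,
\[
\alpha_l(c)\le\kappa_l\big(r_l(c)+\beta[E]+\alpha(c+2^l)\big).
\]
\end{lemma}

\begin{proof}
Let $\rho_1,\rho_2,G$ be as in the definition of $\alpha_l(c)$. Then $\rho_2\propto e^\psi\rho_1$, where $\psi$ depends only on $x_E$ by (I2) and $|\psi|\le6a_l$ by (I1), so $\operatorname{osc}(\psi)\le12a_l$. The two laws have the same conditional laws given $x_E$. Hence $\rho_2G-\rho_1G=\rho_2g-\rho_1g$ with $g(x_E)=\rho_1(G|x_E)$. Write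
\[
g(x_E)-g(y_E)=\rho_1\big(G(x_E,\cdot)-G(y_E,\cdot)\,\big|\,x_E\big)+\big(\rho_1(\cdot|x_E)-\rho_1(\cdot|y_E)\big)G(y_E,\cdot).
\]
The first term is at most $\sum_{i\in E}\delta_i\mathbf 1[x_i\ne y_i]+\beta[E]$ in absolute value. The second is absent if $E=[c,q)$; otherwise both conditional laws belong to $\mathcal H(c+2^l)$ and $G(y_E,\cdot)\in\mathcal F_{c+2^l}$. So
\begin{equation}\label{eq:g}
|g(x_E)-g(y_E)|\le\sum_{i\in E}\delta_i\mathbf 1[x_i\ne y_i]+b,\qquad b=\beta[E]+\alpha(c+2^l).
\end{equation}

\emph{The case $l=0$.} Here $a_0$ need not be small, and (P6) would give a coefficient that may exceed $1$. We use a lower bound on the density instead. On the single cell $E=\{c\}$, the density of $\rho_2$ with respect to $\rho_1$ is $e^\psi/\rho_1(e^\psi)\ge e^{-\operatorname{osc}(\psi)}\ge e^{-12B}=1-\kappa_0$. So the marginals satisfy $\rho_2|_E=(1-\kappa_0)\rho_1|_E+\kappa_0\rho'$ for some law $\rho'$ (any law if $B=0$), and $|\rho_2g-\rho_1g|=\kappa_0|\rho'g-\rho_1g|\le\kappa_0\operatorname{osc}(g)\le\kappa_0(\delta_c+b)$.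

\emph{The case $l\ge1$.} By (P6), $|\rho_2g-\rho_1g|\le6a_l\tau_{\rho_1}(g)$. By \eqref{eq:g} and (P7), $\tau_{\rho_1}(g)\le\tau_{\rho_1}(\tilde g)+\frac12b$, where $|\tilde g(x_E)-\tilde g(y_E)|\le\sum_{i\in E}\delta_i\mathbf 1[x_i\ne y_i]$. We claim that
\begin{equation}\label{eq:gtilde}
\tau_{\rho_1}(\tilde g)\le e^{12B}\,\Gamma\,|\delta|_E .
\end{equation}
This gives $|\rho_2g-\rho_1g|\le6a_le^{12B}(r_l(c)+b)=\kappa_l(r_l(c)+b)$, as required.

The difficulty in \eqref{eq:gtilde} is that $\Gamma_n$ concerns dyadic intervals and laws in $\mathcal G$, while $E$ is not dyadic. We cover $E$ by dyadic intervals and compare laws by (P8); only a bounded number of bonds is involved, so the cost is a fixed power of $e^B$. Write $E=[c,e)$ with $e=\min(c+2^l,q)$. Since $l\le n$, the endpoints $p,q$ are multiples of $2^l$. If $c$ is a multiple of $2^l$, then $E$ is a dyadic interval $I_1$ of level $l$. If not, and $c+2^l>q$, then $E=[c,q)$ is a final segment of a dyadic interval $I_1$ of level $l$. Otherwise $E$ meets two consecutive dyadic intervals $I_1,I_2$ of level $l$, separated by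 a bond $c^*$, in a final segment of $I_1$ and an initial segment of $I_2$. Let $E_i=E\cap I_i$, let $\pi_i$ be the law on $E_i$ with energy $U_{E_i}$, and let $\sigma_i\in\mathcal G(I_i)$ be the law with energy $U_{I_i}$ (zero fields). When there is only one interval, omit everything that carries the index $2$ or refers to $c^*$.

Delete from the energy of $\rho_1$ the terms of the interactions that cross $c$, or $c^*$, or $e$ (if $e<q$), and the right fields with support in $E$. By (I1) the deleted terms have total norm at most $3B+3B+3B+B=10B$. Every remaining term has its support in $[c,q)$ and crosses neither $c^*$ nor $e$, so the support lies in $E_1$, in $E_2$ or in $[e,q)$. The remaining terms with support in $E_i$ are exactly the windows contained in $E_i$. So the new law is the product of $\pi_1$, $\pi_2$ and a law on $[e,q)$, and (P8) gives $\rho_1|_E\le e^{20B}\pi_1\otimes\pi_2$. Next, $I_i\setminus E_i$ is empty or is an interval separated from $E_i$ by one bond. Deleting from $U_{I_i}$ the windows that cross this bond, of total norm at most $B$ by (W2), leaves a product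 law with factor $\pi_i$; so $\pi_i\le e^{2B}\sigma_i|_{E_i}$. Altogether
\[
\rho_1|_E\le e^{24B}\,(\sigma_1\otimes\sigma_2)|_E .
\]
View $\tilde g$ as a function on $I_1\cup I_2$. Its average over $x_{I_2}$ under $\sigma_2$ belongs to $\mathcal F(I_1;\delta\mathbf 1_{E_1},0)$, and with $x_{I_1}$ frozen it belongs to $\mathcal F(I_2;\delta\mathbf 1_{E_2},0)$. By (P3) and the definition of $\Gamma_l\le\Gamma_n\le\Gamma$,
\[
\tau_{\sigma_1\otimes\sigma_2}(\tilde g)^2\le\Gamma^2|\delta|_{E_1}^2+\Gamma^2|\delta|_{E_2}^2=\Gamma^2|\delta|_E^2,
\]
and (P5) with $Q=e^{24B}$ gives \eqref{eq:gtilde}.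
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:influence}]
We show by downward induction on $c\in[p,q)$ that for all $l\le n$
\begin{equation}\label{eq:iter}
\alpha_l(c)\le\sum\kappa(\mathbf w)\Big(r_{l_j}(c+s_{j-1})+\beta\big[[c+s_{j-1},c+s_j)\big]\Big),
\end{equation}
where the sum is over the words with $l_1=l$, $\max\mathbf w\le n$ and $c+s_{j-1}<q$. The one-letter word $(l)$ contributes $\kappa_l(r_l(c)+\beta[E])$. If $c+2^l\ge q$, then $\alpha(c+2^l)=0$ and Lemma~\ref{lem:onestep} gives \eqref{eq:iter}; this covers $c=q-1$. If $c+2^l<q$, bound $\kappa_l\,\alpha(c+2^l)$ by \eqref{eq:alphasum} and the induction hypothesis at $c+2^l$. Prefixing the letter $l$ to the words that appear there multiplies their weights by $\kappa_l$, shifts their partial sums by $2^l$, and produces exactly the words of length at least $2$ in \eqref{eq:iter}.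

Take $c=p$. The terms with $r$ add up to $\xi_l$. For $l'<n$ we have $\partial_{l'}^+R\subset[p+2^{n-1},q)$, so $\beta[[p+s_{j-1},p+s_j)]$ vanishes unless $s_j>2^{n-1}$, and it never exceeds $\sum_{l'}\beta_{l'}$. So the terms with $\beta$ add up to at most $\omega_{n,l}\sum_{l'}\beta_{l'}$. Two laws in $\mathcal G(R)$ that differ only in $u_l^-$ form a pair as in the definition of $\alpha_l(p)$ for their common right fields, and the bound does not depend on these fields.
\end{proof}

\section{Induction over the dyadic tree}\label{sec:tree}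

Iterating Lemma~\ref{lem:split} creates boundary weights at every split, and by Lemma~\ref{lem:influence} the new weights depend on the old ones through the coefficients $\omega_{n,l}$. This feedback accumulates over the levels, so we need $\sum_n\omega_n$ to be finite, and we stop splitting at a level above which the sum is small.

\begin{lemma}\label{lem:omega}
There is $m_1\ge1$, depending only on $(v_n)$, with $\sum_{n\ge m_1}\omega_n\le\frac12$.
\end{lemma}

\begin{proof}
A word $\mathbf w$ of length $j$ contributes to $\omega_n$ only if $\max\mathbf w\le n$ and $2^{n-1}<s(\mathbf w)\le j2^{\max\mathbf w}$. So $\max\mathbf w\le n<\max\mathbf w+1+\log_2j$, which leaves at most $2+\log_2j$ values of $n$. If it contributes for some $n\ge m_1$, then $s(\mathbf w)>2^{m_1-1}$. Hence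
\[
\sum_{n\ge m_1}\omega_n\le\sum_{\mathbf w:\ s(\mathbf w)>2^{m_1-1}}\kappa(\mathbf w)\,(2+\log_2|\mathbf w|).
\]
The sum over all words is $\sum_j\kappa^j(2+\log_2j)$, which is finite because $\kappa<1$. Each word drops out of the right side once $m_1$ is large, so the right side tends to $0$. The numbers $\kappa_l$ depend only on $(v_n)$.
\end{proof}

Only $\sum_l\kappa_l<1$ was used. No moment of the step lengths $2^l$ is needed, and none is available: $\sum_l2^l\kappa_l<\infty$ is the condition $\sum_nnv_n<\infty$ of Section~\ref{sec:toy}.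

\begin{proposition}\label{prop:gamma}
For all $M\ge0$,
\[
\Gamma_M\le\Gamma_*:=e^{4B}\Big(2^{m_1/2}+\frac{2\kappa_0}{1-\kappa}\Big).
\]
\end{proposition}

\begin{proof}
For $M\le m_1$ this follows from $\Gamma_M\le\frac122^{M/2}$. Let $M>m_1$ and assume that $\Gamma:=\Gamma_{M-1}\le\Gamma_*$. Let $I_0$ be dyadic of level $M$ with cell weights $\delta$, and write $|\delta|=|\delta|_{I_0}$. We must show that $V_{I_0}(\delta,0)\le\Gamma_*|\delta|$. A single split of $I_0$ would lose a factor larger than $1$ at each level of the induction. We therefore split all the way down to level $m_1$ and use the induction hypothesis only inside the influences, where $\Gamma$ comes with the small coefficient $\kappa_+$.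

\emph{The tree.} The \emph{nodes} are the dyadic subintervals of $I_0$ of level at least $m_1$; $m(I)$ is the level of $I$. Nodes of level $m_1$ are \emph{leaves}, the others are \emph{inner}. Define boundary weights $\beta^I$ from the top down: $\beta^{I_0}=0$ and, for an inner node $I$ of level $m$,
\begin{gather*}
\gamma_l^I=\xi_l^I+\omega_{m-1,l}\sum_{l'\le m-2}\beta_{l'}^I\quad(0\le l\le m-2),\\
\beta^{L_I}=(\gamma_0^I,\dots,\gamma_{m-2}^I),\qquad\beta^{R_I}=(\beta_0^I,\dots,\beta_{m-2}^I).
\end{gather*}
Here $\xi_l^I$ and $r_l^I$ are the quantities of Lemma~\ref{lem:influence} for $R=R_I$, $n=m-1$ and the constant $\Gamma$, which is allowed since $1\le m-1\le M-1$. That lemma gives $\gamma_l^I\ge\operatorname{Inf}_l(R_I;\delta,\beta^{R_I})$, so Lemma~\ref{lem:split} applies at every inner node: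
\[
V_I(\delta,\beta^I)\le\tfrac12\beta^I_{m-1}+e^{3a_m+a_{m-1}}\Big(V_{L_I}(\delta,\beta^{L_I})^2+V_{R_I}(\delta,\beta^{R_I})^2\Big)^{1/2}.
\]

\emph{Unrolling.} For $m_1\le m\le M$ and $l<m$ let
\[
\Phi_m=\Big(\sum_{m(I)=m}V_I(\delta,\beta^I)^2\Big)^{1/2},\qquad\|\beta_l\|_m=\Big(\sum_{m(I)=m}(\beta_l^I)^2\Big)^{1/2}.
\]
Minkowski's inequality in $\ell^2$ over the nodes of level $m$ gives $\Phi_m\le\frac12\|\beta_{m-1}\|_m+e^{3a_m+a_{m-1}}\Phi_{m-1}$ for $m_1<m\le M$. The product of the factors $e^{3a_m+a_{m-1}}\ge1$ over all $m$ is at most $e^{4B}$. At the leaves, \eqref{eq:crude} and Minkowski's inequality give $\Phi_{m_1}\le\frac122^{m_1/2}|\delta|+\frac12\sum_{l<m_1}\|\beta_l\|_{m_1}$. Hence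
\begin{equation}\label{eq:unroll}
V_{I_0}(\delta,0)=\Phi_M\le\frac{e^{4B}}2\Big[2^{m_1/2}|\delta|+\sum_{l<m_1}\|\beta_l\|_{m_1}+\sum_{l=m_1}^{M-1}\|\beta_l\|_{l+1}\Big].
\end{equation}
Each scale $l$ occurs once: at the leaves if $l<m_1$, and at level $l+1$ otherwise. This is the counterpart of charging an influence once per block; see Figure~\ref{fig:tree}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.62cm,y=0.85cm]
\fill[gray!30] (6,-0.3) rectangle (8,1.3);
\draw[|-|] (0,2) -- (16,2);
\draw[|-|,very thick] (0,1) -- (8,1);
\draw[|-|] (8,1) -- (16,1);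
\draw[|-|] (0,0) -- (4,0);
\draw[|-|,very thick] (4,0) -- (8,0);
\draw[|-|] (8,0) -- (12,0);
\draw[|-|] (12,0) -- (16,0);
\draw[dashed] (8,-0.5) -- (8,2.4);
\node[below] at (8,-0.5) {$p_I$};
\node[above] at (4,2) {$I$};
\node[above] at (3,1) {$L_I$};
\node[above] at (12,1) {$R_I$};
\node[right] at (16.2,2) {level $4$};
\node[right] at (16.2,1) {level $3$};
\node[right] at (16.2,0) {level $2$};
\end{tikzpicture}
\caption{A dyadic interval $I$ of $16$ cells, its halves and its quarters. Splitting $I$ at its midpoint $p_I$ creates, for the scale $l=1$, a boundary weight attached to the $2^l=2$ cells to the left of $p_I$ (shaded). The weight is handed down unchanged along the thick intervals, whose right end is $p_I$, and is paid once, at level $l+1=2$, where the shaded cells form the right half of the interval.}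
\label{fig:tree}
\end{figure}

\emph{The origin of the weights.} Let $\|\gamma_l\|^2=\sum_I(\gamma_l^I)^2$ and $\|\xi_l\|^2=\sum_I(\xi_l^I)^2$, both sums running over the inner nodes of level at least $l+2$, and let $X=\sum_l\|\gamma_l\|$. This is a finite sum of finite terms. We claim that
\begin{equation}\label{eq:origin}
\|\beta_l\|_m\le\|\gamma_l\|\qquad(m_1\le m\le M,\ l<m).
\end{equation}
Let $I'$ be a node of level $m$ and follow the path from $I_0$ down to $I'$. A step to a right half keeps the weights, except the top one. If the path has only such steps, then $\beta^{I'}=0$. Otherwise let $I$ be the node at which the path steps to a left half for the last time. Then $I'$ is reached from $L_I$ by right steps, so the right end of $I'$ is $p_I$, and $\beta_l^{I'}=\gamma_l^I$ for all $l<m$; also $m(I)\ge m+1\ge l+2$. Distinct nodes $I'$ of level $m$ have distinct right ends, so they give distinct $I$. This proves \eqref{eq:origin}, and \eqref{eq:unroll} becomes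
\begin{equation}\label{eq:X}
V_{I_0}(\delta,0)\le\frac{e^{4B}}2\big[2^{m_1/2}|\delta|+X\big].
\end{equation}

\emph{The direct part.} By Minkowski's inequality over words,
\[
\|\xi_l\|\le\sum_{\mathbf w:\ l_1=l}\kappa(\mathbf w)\Big(\sum_{I:\ m(I)-1\ge\max\mathbf w}r^I_{l_j}(p_I+s_{j-1})^2\Big)^{1/2},
\]
the inner sum being over inner nodes. Fix $\mathbf w$. The midpoint $p_I$ is an odd multiple of $2^{m(I)-1}$; this determines $m(I)$ and then $I$, so distinct nodes have distinct midpoints. Since $m(I)-1\ge l_j$, all midpoints in the inner sum are multiples of $2^{l_j}$. So the intervals $[p_I+s_{j-1},p_I+s_{j-1}+2^{l_j})$ are translates of one interval of length $2^{l_j}$ by distinct multiples of $2^{l_j}$, and they are pairwise disjoint, although the nodes have different levels. This is where the dyadic structure pays off: a letter $l_j$ is available only at nodes whose midpoints are at least $2^{l_j}$ apart. The square root is therefore at most $|\delta|$ if $l_j=0$ and at most $\Gamma|\delta|$ if $l_j\ge1$. The words of length $j$ with last letter $0$ have total weight $\kappa^{j-1}\kappa_0$,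 and the others $\kappa^{j-1}\kappa_+$. Hence
\begin{equation}\label{eq:xi}
\sum_l\|\xi_l\|\le\sum_{j\ge1}\kappa^{j-1}(\kappa_0+\Gamma\kappa_+)|\delta|=\frac{\kappa_0+\Gamma\kappa_+}{1-\kappa}\,|\delta| .
\end{equation}

\emph{The feedback.} In the definition of $\gamma_l^I$, split the second term according to the level $m$ of $I$ and the index $l'$. Minkowski's inequality and \eqref{eq:origin} give
\[
\|\gamma_l\|\le\|\xi_l\|+\sum_{m>m_1}\omega_{m-1,l}\sum_{l'\le m-2}\|\beta_{l'}\|_m\le\|\xi_l\|+\sum_{n\ge m_1}\omega_{n,l}\,X .
\]
Summing over $l$ and using Lemma~\ref{lem:omega}, $X\le\sum_l\|\xi_l\|+\frac12X$. Since $X<\infty$, we get $X\le2\sum_l\|\xi_l\|$.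

\emph{Conclusion.} Insert this and \eqref{eq:xi} into \eqref{eq:X}, and use \eqref{eq:kappa} and $\Gamma\le\Gamma_*$:
\[
V_{I_0}(\delta,0)\le e^{4B}\Big[\tfrac122^{m_1/2}+\frac{\kappa_0}{1-\kappa}\Big]|\delta|+\frac{e^{4B}\kappa_+}{1-\kappa}\,\Gamma|\delta|\le\tfrac12\Gamma_*|\delta|+\tfrac12\Gamma_*|\delta|.\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $F$ be continuous with $\sum_i\Delta_i(F)^2<\infty$. For $M\ge0$ let $N=2^{k+M}$ and $F_N(x)=F(x_0\cdots x_{N-1}z)$, a function on $A^N$ whose oscillation in site $i$ is at most $\Delta_i(F)$. The sites $[0,N)$ form the dyadic interval of cells $I=[0,2^M)$. Changing the sites one at a time shows that $F_N\in\mathcal F(I;\delta,0)$, where $\delta_c$ is the sum of $\Delta_i(F)$ over the $2^k$ sites of cell $c$. By the Cauchy--Schwarz inequality, $|\delta|_I^2\le2^k\sum_i\Delta_i(F)^2$. The law $\nu_N$ belongs to $\mathcal G(I)$, with zero fields, so Proposition~\ref{prop:gamma} gives $\tau_{\nu_N}(F_N)^2\le\Gamma_*^22^k\sum_i\Delta_i(F)^2$. By Lemma~\ref{lem:compare} and (P5), passing from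 $\nu_N$ to the marginal of $\mu_\phi$ on $A^N$ multiplies this bound by $e^{4B}$. Taking $\lambda=1$ in the definition of $\tau$,
\[
\int e^{F_N}\,d\mu_\phi\le\exp\Big(\int F_N\,d\mu_\phi\Big)\exp\Big(C_*\sum_i\Delta_i(F)^2\Big),\qquad C_*=\tfrac12e^{4B}\,\Gamma_*^2\,2^k .
\]
Since $\Omega$ is compact, $F$ is uniformly continuous, so $F_N\to F$ uniformly as $M\to\infty$, and the inequality passes to the limit. The numbers $B$, $k$, $\kappa_0$, $\kappa$, $m_1$, and hence $\Gamma_*$ and $C_*$, depend only on $(v_n)$, and $0<C_*<\infty$. \qed

\begin{remark}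
Summability of $(v_n)$ enters only as $B<\infty$ (and in Walters' theorem), in three ways. It bounds the densities in Lemmas~\ref{lem:compare} and~\ref{lem:onestep}, and with them $\kappa_0<1$. It makes the product of the factors $e^{3a_m+a_{m-1}}$ over the levels converge. And it makes the tail $\varepsilon$ small, which gives both parts of \eqref{eq:kappa}. No estimate counts configurations, which is why $C_*$ does not depend on $A$.
\end{remark}

\section{The bound can fail when $\operatorname{var}_n(\phi)=O(1/n)$}\label{sec:sharp}

This section relies on quoted results about the one-dimensional Ising model with inverse-square interaction. Let $A=\{-1,1\}$, $J>0$, and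
\[
\phi(x)=J\sum_{n\ge1}n^{-2}x_0x_n .
\]
For $n\ge1$, two points that share their first $n$ coordinates can differ at all others, so $\operatorname{var}_n(\phi)=2J\sum_{m\ge n}m^{-2}=O(1/n)$. The variations just fail to be summable.

\begin{proposition}\label{prop:sharp}
For $J$ large, no equilibrium state of $\phi$ satisfies the Gaussian concentration bound.
\end{proposition}

The mechanism is the following. The interaction across the ends of a block of length $n$ is no longer bounded, but it is only $O(\log n)$. So two equilibrium states have relative entropy $O(\log n)$ on such a block, and by (P4) concentration would force their means to agree. A phase transition provides two equilibrium states with different means.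

Consider the Ising interaction $-J|i-j|^{-2}x_ix_j$, indexed by the unordered pairs $\{i,j\}$ of distinct integers. A probability measure on $A^{\mathbb Z}$ is a \emph{Gibbs measure} for it if it satisfies the DLR equations: for every finite $\Lambda\subset\mathbb Z$, the conditional law of $x_\Lambda$ given the coordinates outside $\Lambda$ is proportional to $\exp\big(J\sum|i-j|^{-2}x_ix_j\big)$, the sum being over the pairs that meet $\Lambda$. We use three facts.
\begin{itemize}
\item[(a)] For $J$ large there are translation-invariant Gibbs measures $\mu^\pm$ with $\mu^+(x_0)=-\mu^-(x_0)>0$ \cite{FS}.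
\item[(b)] For this absolutely summable interaction, a shift-invariant probability measure on $A^{\mathbb Z}$ maximizes $h(\mu)+\int\phi\,d\mu$ if and only if it is a Gibbs measure; this is the variational principle \cite[Theorem~15.39]{Georgii}. Here $\int\phi\,d\mu$ is minus the mean value of the interaction per site.
\item[(c)] The natural extension identifies $T$-invariant probability measures on $\Omega$ with shift-invariant probability measures on $A^{\mathbb Z}$: the former are the distributions of $(x_i)_{i\ge0}$ under the latter. It preserves $h$ and $\int\phi$.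
\end{itemize}
By (b) and (c), the equilibrium states of $\phi$ correspond to the shift-invariant Gibbs measures.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $\mu,\nu$ be equilibrium states, with marginals $\mu_n,\nu_n$ on $\Lambda=[0,n)$. Let $\pi_n$ be the law on $A^n$ with energy $J\sum|i-j|^{-2}x_ix_j$ over the pairs inside $\Lambda$. For each $r\ge1$ there are $\min(r,n)$ pairs at distance $r$ with one point in $\Lambda$ and the other to the right of $\Lambda$, and as many to the left. So the pairs with exactly one point in $\Lambda$ contribute to the energy in the DLR equations at most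
\[
D_n=2J\sum_{r\ge1}\min(r,n)\,r^{-2}=2J\Big(\sum_{r\le n}\frac1r+n\sum_{r>n}\frac1{r^2}\Big)\le2J(2+\log n)
\]
in absolute value. By (P8), every conditional law of $x_\Lambda$ lies within a factor $e^{\pm2D_n}$ of $\pi_n$. Averaging over the outside, so do $\mu_n$ and $\nu_n$. Hence $\nu_n\le e^{4D_n}\mu_n$ and $H(\nu_n|\mu_n)\le4D_n$.

Suppose that $\mu$ satisfies \eqref{eq:gcb} with constant $C$. Let $K(x^{(0)},\dots,x^{(n-1)})=\sum_{j<n}x^{(j)}_0$. Two points with different zeroth coordinates are at distance $1$, so $\operatorname{Lip}_{\theta,j}(K)\le2$. Applying \eqref{eq:gcb} to $\lambda K$, $\lambda\in\mathbb R$, gives $\mu_n(e^{\lambda(F-\mu_nF)})\le e^{4Cn\lambda^2}$ for $F=\sum_{i<n}x_i$, that is, $\tau_{\mu_n}(F)^2\le8Cn$. By invariance and (P4),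
\[
n\,|\nu(x_0)-\mu(x_0)|=|\nu_nF-\mu_nF|\le\sqrt{8Cn}\,\sqrt{8D_n}=O\big(\sqrt{n\log n}\big).
\]
Dividing by $n$ and letting $n\to\infty$ gives $\nu(x_0)=\mu(x_0)$ for every equilibrium state $\nu$. This contradicts (a), since $\mu^+$ and $\mu^-$ both give equilibrium states and have different means.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMU}
J.-R. Chazottes, J. Moles, E. Ugalde,
\emph{Gaussian Concentration bound for potentials satisfying Walters condition with subexponential continuity rates},
arXiv:1902.07146 (2019).

\bibitem{FS}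
Fr\"ohlich and Spencer,
Comm. Math. Phys. 84 (1982).

\bibitem{Georgii}
Georgii,
\emph{Gibbs Measures and Phase Transitions}.

\bibitem{Walters}
Walters,
\emph{Ruelle's operator theorem and $g$-measures},
Trans. AMS 214 (1975).

\end{thebibliography}
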